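\title{Iterated differential polynomial rings over locally nilpotent rings are Behrens radical}

\begin{abstract}
Let $R$ be a locally nilpotent ring, and adjoin variables $X_1,\dots,X_n$ one at a time, each with an arbitrary derivation of the ring built so far. We prove that no homomorphic image of the resulting ring $R[X_1;d_1]\cdots[X_n;d_n]$ contains a nonzero idempotent. The proof replaces local nilpotence by a weaker property, the absence of certain finite self-reproducing sets in prime images of matrix rings, and shows that this property passes from a ring $P$ to $P[Y;\delta]$ for every derivation $\delta$ of $P$.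
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are associative but need not have an identity. We write $R^*=\mathbb Z\oplus R$ for the ring obtained from $R$ by adjoining an identity; it contains $R$ as an ideal. An \emph{image} of a ring is its image under a surjective ring homomorphism, and $M_m(R)$ is the ring of $m\times m$ matrices over $R$.

A \emph{derivation} of a ring $S$ is an additive map $d:S\to S$ with $d(ab)=d(a)b+ad(b)$. The \emph{differential polynomial ring} $S[X;d]$ consists of the polynomials $a_mX^m+\dots+a_1X+a_0$ with $a_i\in S$, and its multiplication is determined by $Xa=aX+d(a)$. Induction on $i$ and Pascal's rule turn this relation into the formula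
\begin{equation}\label{eq:product}
(aX^i)(bX^j)=\sum_{k=0}^{i}\binom ik\,a\,d^k(b)\,X^{i-k+j}.
\end{equation}
The variable $X$ is not an element of $S[X;d]$ when $S$ has no identity. It is an element of $S^*[X;d]$, where $d$ is extended by $d(1)=0$, and by \eqref{eq:product} the ring $S[X;d]$ is an ideal of $S^*[X;d]$.

Let $R$ be a ring, let $n\ge1$, and for $1\le i\le n$ let $d_i$ be a derivation of $R[X_1;d_1]\cdots[X_{i-1};d_{i-1}]$ (of $R$ itself when $i=1$). The ring
\[
R[\bar X_n,\bar d_n]=R[X_1;d_1]\cdots[X_n;d_n]
\]
is an \emph{iterated differential polynomial ring} over $R$. A ring is \emph{locally nilpotent} if each of its finitely generated subrings is nilpotent, and \emph{Behrens radical} if none of its images contains a nonzero idempotent. We answer the following question from the paper of Jin and Shin \cite{JS}.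

\medskip
\noindent\textbf{Question.} \emph{Let $R$ be locally nilpotent. Is every iterated differential polynomial ring $R[\bar X_n,\bar d_n]$, with $n\ge1$ and the derivations $d_i$ arbitrary, Behrens radical?}
\medskip

The simplest cases suggest a positive answer. A locally nilpotent ring is Behrens radical: its images are locally nilpotent, so their elements are nilpotent, and $e=e^k$ forces $e=0$. If all $d_i$ vanish, finitely many polynomials have their coefficients in a finitely generated subring $F$ of $R$, and $F^k=0$ kills every product of $k$ of these polynomials; so the polynomial ring is again locally nilpotent. For $d\ne0$ this argument stops, because by \eqref{eq:product} the coefficients of a product of $k$ polynomials involve derivatives whose order grows with $k$. For $n\ge2$ there is a second feature: $d_2$ need not map $R$ into $R$. For example, if $d_1=0$ and $d$ is a derivation of $R$, then $\sum a_jX_1^j\mapsto\sum d(a_j)X_1^{j+1}$ is a derivation of $R[X_1;d_1]$.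

For locally nilpotent $R$ the following cases are known.
\begin{enumerate}
\item[(K1)] (Chebotar) $R[X;d]$ is Behrens radical for every derivation $d$ of $R$.
\item[(K2)] (Chen et al.) For derivations $d_1,\dots,d_p$ of $R$, the ring $R[X_1,\dots,X_p;d_1,\dots,d_p]$ of polynomials in commuting variables with $X_ia=aX_i+d_i(a)$, equivalently the iterated ring in which each $d_i$ is extended by $d_i(X_j)=0$ for $j<i$, is Behrens radical.
\item[(K3)] (Chen et al.) $R[X;\delta][Y;d]$ is Behrens radical if $d(R)\subseteq R$, the restriction $d|_R$ is locally nilpotent, and $d^k(aX)-Xd^k(a)\in R$ for all $a\in R$ and $k\ge1$.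
\item[(K4)] (Jin and Shin) $R[\bar X_n,\bar d_n]$ is Behrens radical if each $d_i$ extends to a derivation of $R^*[X_1;d_1]\cdots[X_{i-1};d_{i-1}]$ that restricts to a derivation of $R$ and satisfies $d_i(X_j)\in R^*$ for $0<j<i$.
\end{enumerate}
The answer is positive in general, in any characteristic and with no hypothesis on the derivations. Our proof does not use (K1)--(K4).

\begin{theorem}\label{thm:main}
Let $R$ be a locally nilpotent ring and let $R[\bar X_n,\bar d_n]$ be any iterated differential polynomial ring over $R$. Then no image of $R[\bar X_n,\bar d_n]$ contains a nonzero idempotent; that is, $R[\bar X_n,\bar d_n]$ is Behrens radical.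
\end{theorem}

One would like to argue by induction on $n$. The property ``Behrens radical'' is too weak to serve as the inductive hypothesis, as the next example shows. It also shows that ``locally nilpotent'' cannot be weakened to ``Jacobson radical'' in Theorem~\ref{thm:main}, even for $n=1$ and $d_1=0$.

\begin{example}\label{ex:series}
A ring is Jacobson radical if for each $a$ there is $b$ with $a+b-ab=0$. This property passes to images, and it excludes nonzero idempotents: multiplying $e+b-eb=0$ by $e$ on the left gives $e=0$. So Jacobson radical rings are Behrens radical. Let $k$ be a field and $R=uk[[u]]$. It is Jacobson radical, with $b=1-(1-a)^{-1}$. But $X\mapsto u^{-1}$ maps $R[X]$ onto the field $k((u))$, since every Laurent series has the form $au^{-j}$ with $a\in R$. Thus $R$ is Behrens radical and $R[X]$ is not.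
\end{example}

So we need a class of rings that lies between the locally nilpotent and the Behrens radical rings and is stable under adjoining one variable. The stronger form of our result provides it. Here $\operatorname{span}$ denotes the additive span, $\mathcal B\mathcal BA$ is the set of products $bb'a$, and $K^2$ is the span of the products of two elements of $K$.

\begin{theorem}\label{thm:class}
There is a class $\mathcal O$ of rings that contains all locally nilpotent rings and is closed under images, under $P\mapsto M_m(P)$ for $m\ge1$, and under $P\mapsto P[Y;\delta]$ for every derivation $\delta$ of $P$, such that every $A\in\mathcal O$ (hence every image $A$ of $M_m(P)$ with $P\in\mathcal O$) has the following properties.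
\begin{enumerate}
\item[(1)] A finite set $\mathcal B\subseteq A$ with $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA)$ is contained in $\{0\}$.
\item[(2)] $A$ has no nonzero finitely generated right ideal $K$ with $K^2=K$; in particular $A$ has no nonzero idempotent.
\end{enumerate}
\end{theorem}

Section~\ref{sec:two} follows an idempotent through two small computations, which show what has to replace it. The replacement, called an obstruction, is defined in Section~\ref{sec:closed}. Section~\ref{sec:class} derives both theorems from one statement, Proposition~\ref{prop:key}: an obstruction over $P[Y;\delta]$ descends to an obstruction over some $M_m(P)$. Sections~\ref{sec:setup}--\ref{sec:nonzero} prove it.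

\section{What an idempotent leaves in the coefficient ring}\label{sec:two}

Suppose that an image of $P[Y;\delta]$ contains a nonzero idempotent. What does this say about $P$?

\subsection{An idempotent of degree one}\label{sub:degone}
Let $e=a_0+a_1Y$ be an idempotent of $P[Y;\delta]$ itself. By \eqref{eq:product},
\[
e^2=\bigl(a_0a_0+a_1\delta(a_0)\bigr)+\bigl(a_0a_1+a_1a_0+a_1\delta(a_1)\bigr)Y+a_1a_1Y^2,
\]
so that
\[
a_0=a_0a_0+a_1\delta(a_0),\qquad a_1=a_0a_1+a_1a_0+a_1\delta(a_1).
\]
Thus $a_0$ and $a_1$ are sums of products of two elements of $\mathcal B'=\{a_0,a_1,\delta(a_0),\delta(a_1)\}$. To treat the two new elements, apply $\delta$: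
\begin{align*}
\delta(a_0)&=\delta(a_0)a_0+a_0\delta(a_0)+\delta(a_1)\delta(a_0)+a_1\delta^2(a_0),\\
\delta(a_1)&=\delta(a_0)a_1+a_0\delta(a_1)+\delta(a_1)a_0+a_1\delta(a_0)+\delta(a_1)\delta(a_1)+a_1\delta^2(a_1).
\end{align*}
Second derivatives appear, but only at the right end of a product whose left factor $a_1$ is already a sum of products from $\mathcal B'\mathcal B'$. Hence
\[
\mathcal B'\subseteq\operatorname{span}(\mathcal B'\mathcal B'P^*).
\]
Substituting this relation into itself gives $\mathcal B'\subseteq\operatorname{span}\bigl((\mathcal B')^kP^*\bigr)$ for all $k$. If $P$ is locally nilpotent, then $(\mathcal B')^k=0$ for large $k$, and $e=0$. Two lessons: the trace of an idempotent in $P$ is a \emph{finite set} rather than an element, and the set reproduces itself only at the level of \emph{right ideals}, which absorb the derivatives of high order.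

\subsection{The identity of $k((u))$}\label{sub:series}
In a proper image of $P[Y;\delta]$ elements have no well-defined coefficients. Take $P=uk[[u]]$ and $A=k((u))$ as in Example~\ref{ex:series}, with $Y\mapsto y=u^{-1}$ and $e=1$. The kernel contains $u^2Y-u$, and multiplying by the leading coefficient $u^2$ of this relation moves $e$ into $P$: we get $z=eu^2=u^2$. The price is that $z\notin z^2P^*$. What survives is the weaker relation $z\mathfrak l\subseteq z^2P^*$ for the nonzero ideal $\mathfrak l=zP^*$; the element $z$ lies in $z^2P^*$ \emph{after canceling an ideal}.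

This weaker relation is still incompatible with nilpotence. Let $P$ be any prime ring, $\mathfrak l$ a nonzero ideal and $z\mathfrak l\subseteq z^2P^*$. If $z\mathfrak l^{k-1}\subseteq z^kP^*$, then $z\mathfrak l^k\subseteq z^k\mathfrak l=z^{k-1}(z\mathfrak l)\subseteq z^{k+1}P^*$. So a nilpotent $z$ is killed by a power of $\mathfrak l$, which forces $z=0$ in a prime ring. The next section makes the cancellation of ideals into a closure operation on right ideals.

\section{Closed right ideals and obstructions}\label{sec:closed}

For subsets $U,V$ of a ring, $UV$ is the set of products $uv$, and $U^k$ the set of products of $k$ elements of $U$. For ideals $\mathfrak a,\mathfrak b$ we follow the usual convention instead: $\mathfrak a\mathfrak b$ and $\mathfrak a^k$ denote the spans of these sets. A right ideal of $A$ is an additive subgroup $N$ with $NA\subseteq N$; ``ideal'' means two-sided ideal. A ring $A\ne0$ is \emph{prime} if $\mathfrak a\mathfrak b\ne0$ for all nonzero ideals $\mathfrak a,\mathfrak b$.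

\begin{lemma}\label{lem:prime}
Let $\mathfrak d$ be a nonzero ideal of a prime ring $A$.
\begin{enumerate}
\item[(a)] If $a\in A$ and $a\mathfrak d=0$ or $\mathfrak da=0$, then $a=0$.
\item[(b)] If $A$ is an ideal of a ring $\hat A$, then $A\mathfrak dA$ is a nonzero ideal of $\hat A$ contained in $\mathfrak d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $\{a:a\mathfrak d=0\}$ is an ideal whose product with $\mathfrak d$ is $0$, so it is $0$; the other side is symmetric. (b) Take $0\ne d\in\mathfrak d$. By (a) applied to the ideal $A$, there is $a$ with $da\ne0$ and then $a'$ with $a'da\neq0$. The span $A\mathfrak dA$ is an ideal of $\hat A$ because $\hat AA\subseteq A$ and $A\hat A\subseteq A$.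
\end{proof}

Let $\Phi$ be a nonempty set of ideals of a ring $A$. A right ideal $N$ is \emph{closed} (or $\Phi$-closed) if $a\in A$, $\mathfrak l\in\Phi$ and $a\mathfrak l\subseteq N$ imply $a\in N$. An intersection of closed right ideals is closed, so each $V\subseteq A$ lies in a smallest closed right ideal $\langle V\rangle$. We write
\[
U\preceq V\quad\text{if}\quad U\subseteq\langle V\rangle,
\]
and we omit the braces around single elements. The pair $(A,\Phi)$ is \emph{regular} if the zero ideal is closed, that is, if $a\mathfrak l=0$ with $\mathfrak l\in\Phi$ implies $a=0$. In a regular pair, $U\preceq0$ means $U\subseteq\{0\}$. By Lemma~\ref{lem:prime}(a), a prime ring with the set of all its nonzero ideals is a regular pair.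

For $A=\mathbb Z$ and $\Phi=\{2\mathbb Z\}$, an ideal $N$ is closed when $2a\in N$ implies $a\in N$, and $\langle12\rangle=3\mathbb Z$: the closure cancels members of $\Phi$, as a localization would.

\begin{lemma}\label{lem:calculus}
Let $\Phi$ be a nonempty set of ideals of $A$.
\begin{enumerate}
\item[(P1)] The relation $\preceq$ is transitive. If each element of $U$ is an integer combination of elements $x$ with $x\preceq V$, then $U\preceq V$; in particular $U\subseteq\operatorname{span}V$ implies $U\preceq V$. If $U_i\preceq V_i$ for all $i$, then $\bigcup U_i\preceq\bigcup V_i$.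
\item[(P2)] If $\Lambda$ is a set of right $A$-linear maps $A\to A$ and $U\preceq V$, then $\Lambda U\preceq\Lambda V$.
\item[(P3)] If $A$ is an ideal of a ring $\hat A$ (for instance $\hat A=A$), $x\in A$ and $w\in\hat A$, then $xw\preceq x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P1) If $V\subseteq\langle W\rangle$, then $\langle V\rangle\subseteq\langle W\rangle$ by minimality. This gives the first and the last claim, and the second holds because $\langle V\rangle$ is an additive group.

(P2) By (P1) it suffices to treat one map $\lambda$. The set $N=\{a:\lambda a\in\langle\lambda V\rangle\}$ is a right ideal containing $V$. If $a\mathfrak l\subseteq N$ with $\mathfrak l\in\Phi$, then $(\lambda a)\mathfrak l=\lambda(a\mathfrak l)\subseteq\langle\lambda V\rangle$, so $\lambda a\in\langle\lambda V\rangle$ and $a\in N$. Thus $N$ is closed, and $U\subseteq\langle V\rangle\subseteq N$.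

(P3) Take $\mathfrak l\in\Phi$. Then $(xw)\mathfrak l=x(w\mathfrak l)\subseteq xA\subseteq\langle x\rangle$, so $xw\in\langle x\rangle$.
\end{proof}

Left multiplication by an element of $A$, or of a ring $\hat A$ containing $A$ as an ideal, is right $A$-linear. So (P2) allows us to multiply a relation on the left by any set of such elements, and (P3) allows us to delete a factor on the right. The following consequence is how one finite set will be exchanged for another.

\begin{lemma}\label{lem:exchange}
Let $\mathcal Y,\mathcal Z\subseteq A$ satisfy $\mathcal Z\preceq\mathcal Y\preceq\mathcal Z\mathcal Y$. Then $\mathcal Y\preceq\mathcal Z$ and $\mathcal Z\preceq\mathcal Z\mathcal Z$, and $\mathcal Y\preceq G\mathcal Y$ with $G\subseteq A$ implies $\mathcal Z\preceq G\mathcal Z$.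
\end{lemma}

\begin{proof}
By (P3), $\mathcal Y\preceq\mathcal Z\mathcal Y\preceq\mathcal Z$. Multiplying $\mathcal Y\preceq\mathcal Z$ on the left by $\mathcal Z$ or by $G$ gives $\mathcal Z\preceq\mathcal Y\preceq\mathcal Z\mathcal Y\preceq\mathcal Z\mathcal Z$ and $\mathcal Z\preceq\mathcal Y\preceq G\mathcal Y\preceq G\mathcal Z$.
\end{proof}

\begin{definition}\label{def:obstruction}
An \emph{obstruction} in a regular pair $(A,\Phi)$ is a finite set $\mathcal B\subseteq A$ such that
\begin{enumerate}
\item[(O0)] $\mathcal B\not\subseteq\{0\}$;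
\item[(O1)] $\mathcal B\preceq\mathcal B\mathcal B$;
\item[(O2)] for every $\mathfrak l\in\Phi$ there is a finite set $G\subseteq\mathfrak l$ with $\mathcal B\preceq G\mathcal B$.
\end{enumerate}
A prime ring is \emph{obstructed} if it has an obstruction for $\Phi=\{\text{all nonzero ideals}\}$.
\end{definition}

Condition (O1) is the self-reproduction seen in Section~\ref{sec:two}. Condition (O2) says that a factor from any prescribed member of $\Phi$ can be inserted without loss; it will supply the multiplier that played the role of $u^2$ in Section~\ref{sub:series}. If $e\neq0$ is an idempotent that lies in every member of $\Phi$, then $\{e\}$ is an obstruction, with $G=\{e\}$. Every commutative domain $A$ is obstructed: a closed ideal $N\ne0$ is itself a member of $\Phi$, so $aN\subseteq N$ gives $N=A$, and any $\{b\}$ with $b\ne0$ is an obstruction. In particular $uk[[u]]$ is obstructed although it is Behrens radical.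

Local nilpotence enters the proof only through the next lemma.

\begin{lemma}\label{lem:locnil}
If $A$ is locally nilpotent, no regular pair $(A,\Phi)$ has an obstruction.
\end{lemma}

\begin{proof}
Multiplying (O1) on the left by $\mathcal B^{k-1}$ gives $\mathcal B^k\preceq\mathcal B^{k+1}$, so $\mathcal B\preceq\mathcal B^k$ for all $k$. As $\mathcal B$ is finite, $\mathcal B^k\subseteq\{0\}$ for large $k$, and regularity gives $\mathcal B\subseteq\{0\}$, against (O0).
\end{proof}

The descent from $P[Y;\delta]$ produces an obstruction in a ring that need not be prime, relative to a special set of ideals. To repeat the descent we must return to a prime ring with all its nonzero ideals.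

\begin{lemma}\label{lem:toprime}
If a regular pair $(A,\Phi)$ has an obstruction $\mathcal B$, then some prime image of $A$ is obstructed.
\end{lemma}

\begin{proof}
Call an ideal $\mathfrak n$ \emph{bad} if $\mathcal B\preceq G\mathcal B$ for some finite $G\subseteq\mathfrak n$, and \emph{good} otherwise. An ideal contained in a good ideal is good. The zero ideal is good by regularity and (O0). The union of a chain of good ideals is good, because a finite set $G$ in the union lies in one member of the chain. By Zorn's lemma there is a maximal good ideal $\mathfrak n$; put $\bar A=A/\mathfrak n$. We have $\mathcal B\not\subseteq\mathfrak n$, since otherwise (O1) shows with $G=\mathcal B$ that $\mathfrak n$ is bad. So $\bar{\mathcal B}\not\subseteq\{0\}$.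

\emph{$\bar A$ is prime.} Ideals $\mathfrak d,\mathfrak d'\supsetneq\mathfrak n$ are bad, so $\mathcal B\preceq G\mathcal B$ and $\mathcal B\preceq G'\mathcal B$ with finite $G\subseteq\mathfrak d$, $G'\subseteq\mathfrak d'$. By (P2), $\mathcal B\preceq G\mathcal B\preceq GG'\mathcal B$ with $GG'\subseteq\mathfrak d\mathfrak d'$. Hence $\mathfrak d\mathfrak d'$ is bad and is not contained in $\mathfrak n$.

\emph{The relation $\preceq$ passes to $\bar A$}, taken with all its nonzero ideals. By (O2) each $\mathfrak l\in\Phi$ is bad, so $\bar{\mathfrak l}\ne0$. Let $N$ be the preimage of a closed right ideal $\bar N$ of $\bar A$. If $a\mathfrak l\subseteq N$, then $\bar a\bar{\mathfrak l}\subseteq\bar N$, so $\bar a\in\bar N$; thus $N$ is $\Phi$-closed. If $U\preceq V$ in $(A,\Phi)$, the preimage of $\langle\bar V\rangle$ is a closed right ideal containing $V$, hence $U$, and so $\bar U\preceq\bar V$.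

Therefore $\bar{\mathcal B}$ satisfies (O1), and it satisfies (O2) because every nonzero ideal of $\bar A$ is the image of an ideal $\mathfrak d\supsetneq\mathfrak n$, which is bad.
\end{proof}

\section{The class $\mathcal O$ and the proofs of the theorems}\label{sec:class}

The heart of the matter is the following descent statement, proved in Sections~\ref{sec:setup}--\ref{sec:nonzero}.

\begin{proposition}\label{prop:key}
Let $\delta$ be a derivation of a ring $P$. If some prime image of $P[Y;\delta]$ is obstructed, then for some $m\ge1$ some prime image of $M_m(P)$ is obstructed.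
\end{proposition}

Since the descent lands in a matrix ring over $P$, the inductive hypothesis must cover all matrix rings at once. Let $\mathcal O$ be the class of rings $P$ such that for every $m\ge1$ no prime image of $M_m(P)$ is obstructed.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Images and matrix rings.} $M_m(P/I)$ is an image of $M_m(P)$, and $M_{m'}(M_m(P))\cong M_{m'm}(P)$.

\emph{Locally nilpotent rings.} Let $R$ be locally nilpotent. The entries of finitely many matrices in $M_m(R)$ generate a subring $F$ with $F^k=0$ for some $k$, and then $M_m(F)^k=0$. So $M_m(R)$ and its images are locally nilpotent, and $R\in\mathcal O$ by Lemma~\ref{lem:locnil}.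

\emph{Differential polynomial rings.} Let $P\in\mathcal O$. Let $\delta$ act on $M_m(P)$ entrywise; this is a derivation. Collecting powers of $Y$ in a matrix of polynomials gives an additive bijection $M_m(P[Y;\delta])\to M_m(P)[Y;\delta]$. It is multiplicative, since by \eqref{eq:product} the $(s,t)$ entry $\sum_v(a_{sv}Y^i)(b_{vt}Y^j)$ equals $\sum_k\binom ik\bigl(a\,\delta^k(b)\bigr)_{st}Y^{i-k+j}$. If a prime image of this ring were obstructed, Proposition~\ref{prop:key} applied to $M_m(P)$ would give an obstructed prime image of some $M_{m'}(M_m(P))\cong M_{m'm}(P)$, which is impossible. So $P[Y;\delta]\in\mathcal O$.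

\emph{Property (1).} Let $A\in\mathcal O$, and suppose that $\mathcal B\subseteq A$ is finite, $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA)$ and $\mathcal B\not\subseteq\{0\}$. As $\mathcal B$ is finite, Zorn's lemma gives an ideal $\mathfrak n$ maximal subject to $\mathcal B\not\subseteq\mathfrak n$. In $\bar A=A/\mathfrak n$ every nonzero ideal contains $\bar{\mathcal B}\not\subseteq\{0\}$. For nonzero ideals $\mathfrak d,\mathfrak d'$ of $\bar A$ we get $\bar{\mathcal B}\subseteq\operatorname{span}(\bar{\mathcal B}\bar{\mathcal B}\bar A)\subseteq\mathfrak d\mathfrak d'$, so $\bar A$ is prime. The inclusion $\bar{\mathcal B}\subseteq\operatorname{span}(\bar{\mathcal B}\bar{\mathcal B}\bar A)\subseteq\langle\bar{\mathcal B}\bar{\mathcal B}\rangle$ is (O1), and it is also (O2) with $G=\bar{\mathcal B}$ for every nonzero ideal. So $\bar A$ is an obstructed prime image of $A=M_1(A)$, a contradiction.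

\emph{Property (2).} Let $K=\operatorname{span}(FA^*)$ be the right ideal generated by a finite set $F$, and let $K^2=K$. Write each $f\in F$ as a finite sum $\sum k_ik_i'$ with $k_i,k_i'\in K$, and let $\mathcal B$ consist of $F$ and all the left factors $k_i$ that occur. Since $k_i'\in\operatorname{span}(FA^*)$, we have $F\subseteq\operatorname{span}(\mathcal BFA^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA^*)$, and then also $k_i\in\operatorname{span}(FA^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA^*)$. Thus $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal BA^*)$. Substituting this for the second factor gives $\mathcal B\subseteq\operatorname{span}(\mathcal B\mathcal B\mathcal BA^*)\subseteq\operatorname{span}(\mathcal B\mathcal BA)$. By (1), $F\subseteq\mathcal B\subseteq\{0\}$, so $K=0$. Finally, an idempotent $e$ generates the right ideal $K=eA^*$, and $K^2=K$ because $ea=e\cdot ea$; so $e=0$.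
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:class} and induction on $n$, the ring $R[\bar X_n,\bar d_n]$ lies in $\mathcal O$. So do its images, and by property (2) they contain no nonzero idempotent.
\end{proof}

\section{Prime images of $P[Y;\delta]$}\label{sec:setup}

We begin the proof of Proposition~\ref{prop:key}. Let $S=P[Y;\delta]$ and $\hat S=P^*[Y;\delta]$, and let $A=S/Q$ be prime and obstructed.

\subsection{Normalization}
First we adjoin the image of $Y$ to $A$. For this we need that $Q$ is an ideal of $\hat S$. Let $q\in Q$ and $f\in\hat S$. Then $fq\in S$ and $S(fq)=(Sf)q\subseteq Q$, so the image $z\in A$ of $fq$ satisfies $Az=0$, and $z=0$ by Lemma~\ref{lem:prime}(a). Likewise $(qf)S=q(fS)\subseteq Q$ gives $qf\in Q$. Hence $A$ is an ideal of $\hat A=\hat S/Q$. Let $y\in\hat A$ be the image of $Y$.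

Next we make $P$ a subring of $A$. The ideal $I=P\cap Q$ of $P$ satisfies $\delta(I)\subseteq I$, since $\delta(q)=Yq-qY$, and $I[Y]=\sum_jIY^j\subseteq Q$. By \eqref{eq:product}, $S/I[Y]\cong(P/I)[Y;\bar\delta]$ with the induced derivation $\bar\delta$, and $A$ is an image of this ring. Images of $M_m(P/I)$ are images of $M_m(P)$, so we may replace $P$ by $P/I$. From now on
\begin{equation}\label{eq:setup}
Q\cap P=0,\qquad P\subseteq A=\sum_{j\ge0}Py^j,\qquad y^ip=\sum_{k=0}^i\binom ik\delta^k(p)\,y^{i-k}\quad(p\in P),
\end{equation}
and $\pi:S\to A$ denotes the quotient map.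

\subsection{Stable ideals}
Let $\Phi$ be the set of nonzero ideals of $A$. \emph{In $A$, the symbols $\langle\,\cdot\,\rangle$ and $\preceq$ always refer to $(A,\Phi)$.} The ideals of $P$ that correspond to ideals of $A$ are the $\delta$-stable ones. Let $\Phi_\delta$ be the set of nonzero ideals $\mathfrak l$ of $P$ with $\delta(\mathfrak l)\subseteq\mathfrak l$, and put $\mathfrak l[y]=\sum_j\mathfrak ly^j$.

\begin{lemma}\label{lem:stable}
\begin{enumerate}
\item[(a)] $P\in\Phi_\delta$. If $\mathfrak l\in\Phi_\delta$, then $\mathfrak l[y]\in\Phi$ and $y\,\mathfrak l[y]\subseteq\mathfrak l[y]$.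
\item[(b)] If $\mathfrak l,\mathfrak l'\in\Phi_\delta$, then $\mathfrak l\mathfrak l'\in\Phi_\delta$.
\item[(c)] If $a\in A$, $\mathfrak l\in\Phi_\delta$ and $a\mathfrak l=0$, then $a=0$. In particular $(P,\Phi_\delta)$ is regular.
\end{enumerate}
\end{lemma}

\begin{proof}
For ideals $\mathfrak l,\mathfrak l'$ of $P$ with $\mathfrak l'$ stable, \eqref{eq:setup} gives $(cy^i)(c'y^j)\in\sum_k c\,\delta^k(c')\mathbb Z\,y^{i-k+j}\subseteq(\mathfrak l\mathfrak l')[y]$ for $c\in\mathfrak l$, $c'\in\mathfrak l'$. Taking one of the two ideals equal to $P$ shows that $\mathfrak l[y]$ is an ideal of $A$; it contains $\mathfrak l\neq0$, and $yc=cy+\delta(c)$ gives the last claim of (a). Also $P\ne0$ because $A\ne0$. For (b), $\mathfrak l\mathfrak l'$ is stable by the Leibniz rule, and it is nonzero because $0\ne\mathfrak l[y]\,\mathfrak l'[y]\subseteq(\mathfrak l\mathfrak l')[y]$ in the prime ring $A$. For (c), $a\mathfrak l=0$ gives $a\,\mathfrak l[y]=0$, and Lemma~\ref{lem:prime}(a) applies.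
\end{proof}

Conversely, ideals of the polynomial ring produce stable ideals of $P$ through leading coefficients.

\begin{lemma}\label{lem:leading}
Let $\mathfrak q\subseteq S$ be an ideal of $\hat S$ that contains an element of degree $r$. Then the set $L_r(\mathfrak q)$ of coefficients of $Y^r$ in the elements of $\mathfrak q$ of degree at most $r$ belongs to $\Phi_\delta$.
\end{lemma}

\begin{proof}
The set is a nonzero additive group. If $f\in\mathfrak q$ has degree at most $r$ and $c$ is its coefficient of $Y^r$, then for $p\in P$ the elements $pf$, $fp$ and $Yf-fY$ of $\mathfrak q$ have degree at most $r$, and by \eqref{eq:product} their coefficients of $Y^r$ are $pc$, $cp$ and $\delta(c)$.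
\end{proof}

\subsection{Powers of $y$ on the left}
A product of $b=\sum a_ly^l$ with $b'$ is $\sum a_l(y^lb')$. To read off a left factor in $P$ we must therefore work with the elements $y^lb'$. A power of $y$ on the right is harmless by (P3), but a power on the left is not, and there are infinitely many such powers. The next lemma shows that finitely many suffice.

Let $\operatorname{ad}(a)=ya-ay$. This is a derivation of $\hat A$ that maps $A$ to $A$, kills $y$ and restricts to $\delta$ on $P$, so $\operatorname{ad}^k(\sum p_ly^l)=\sum\delta^k(p_l)y^l$. Left and right multiplication by $y$ commute, so the binomial theorem gives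
\begin{equation}\label{eq:ad}
\operatorname{ad}^i(a)=\sum_{j=0}^i(-1)^j\binom ij\,y^{i-j}ay^j .
\end{equation}

\begin{lemma}\label{lem:powers}
Let $U\subseteq A$ be finite with $U\preceq UU$. Fix $\nu$ and expressions $x=\sum_{l\le\nu}p_{x,l}y^l$ with $p_{x,l}\in P$ for $x\in U$, and put $\mathcal Y=\bigcup_{l\le\nu}y^lU$.
\begin{enumerate}
\item[(a)] $y^iU\preceq\bigcup_{k\le i}\operatorname{ad}^k(U)U$ for all $i\ge0$.
\item[(b)] $y^iU\preceq P_i\mathcal Y$ for all $i\ge0$, where $P_i=\{\delta^k(p_{x,l}):k\le i,\ l\le\nu,\ x\in U\}$ is a finite subset of $P$.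
\item[(c)] If $\mathfrak l\in\Phi_\delta$ and $U\preceq GU$ with $G\subseteq\mathfrak l[y]$ finite, then $\mathcal Y\preceq G'\mathcal Y$ for some finite $G'\subseteq\mathfrak l$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $i$; the case $i=0$ is the hypothesis. By (P2), $y^iU\preceq y^iUU$. For $x,x'\in U$, \eqref{eq:ad} gives
\[
y^ixx'=\operatorname{ad}^i(x)x'-\sum_{j=1}^i(-1)^j\binom ij(y^{i-j}x)(y^jx'),
\]
and $(y^{i-j}x)(y^jx')\preceq y^{i-j}x$ by (P3). Hence $y^iU\preceq\operatorname{ad}^i(U)U\cup\bigcup_{k<i}y^kU$, and the inductive hypothesis applies to each $y^kU$.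

(b) We have $\operatorname{ad}^k(x)x'=\sum_{l\le\nu}\delta^k(p_{x,l})\,y^lx'\in\operatorname{span}(P_i\mathcal Y)$ for $k\le i$. Apply (a).

(c) By (P2), $y^lU\preceq y^lGU$. Each of the finitely many elements $y^lg$ with $l\le\nu$, $g\in G$ lies in $\mathfrak l[y]$, so it is a finite sum of terms $cy^j$ with $c\in\mathfrak l$. By (b) and (P2), $cy^jU\preceq cP_j\mathcal Y$, and $cP_j\subseteq\mathfrak l$. Let $G'$ be the union of the sets $cP_j$ over all terms that occur.
\end{proof}

For the rest of the paper fix an obstruction $\mathcal B$ in $(A,\Phi)$, an integer $\nu\ge1$ and expressions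
\[
b=\sum_{l\le\nu}a_l(b)\,y^l,\qquad a_l(b)\in P\quad(b\in\mathcal B).
\]
The two cases $Q=0$ and $Q\ne0$ follow the two computations of Section~\ref{sec:two}. Each has two steps: exchange $\mathcal B$ for a finite set in a smaller ring by Lemma~\ref{lem:exchange}, and transfer the relation $\preceq$ from $A$ to the smaller ring.

\section{The case $Q=0$: coefficients}\label{sec:zero}

Here $A=S$, $\hat A=\hat S$ and $y=Y$. As in Section~\ref{sub:degone}, the new obstruction consists of the coefficients of $\mathcal B$ and their derivatives: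
\[
\mathcal B'=\{\delta^i(a_l(b)):0\le i,l\le\nu,\ b\in\mathcal B\}\subseteq P .
\]
The difficulty is that (O1) is not an equation, so coefficients cannot be compared. We extract them instead with operators that respect $\preceq$.

\subsection{Taylor operators}
Define additive maps $D_k:A\to A$ by $D_k(pY^l)=\binom lkpY^{l-k}$, which is $0$ for $k>l$. Thus $D_0$ is the identity and $k!\,D_k=D_1^k$; using $D_k$ rather than $D_1^k$ avoids any assumption on the characteristic. These maps satisfy the product rule
\begin{equation}\label{eq:Dproduct}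
D_k(ab)=\sum_{i=0}^kD_i(a)D_{k-i}(b).
\end{equation}
To see this, let $\tau$ be a central indeterminate over $\hat S$. In $\hat S[\tau]$ we have $(Y+\tau)q=q(Y+\tau)+\delta(q)$ for $q\in P$, so the induction behind \eqref{eq:product} shows that \eqref{eq:product} holds with $Y+\tau$ in place of the variable. Hence $\sum p_lY^l\mapsto\sum p_l(Y+\tau)^l$ is a ring homomorphism $A\to A[\tau]$. It sends $a$ to $\sum_kD_k(a)\tau^k$, and comparing coefficients of $\tau^k$ gives \eqref{eq:Dproduct}.

\begin{lemma}\label{lem:Dk}
If $U\preceq V$, then $D_k(U)\preceq\bigcup_{i\le k}D_i(V)$.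
\end{lemma}

\begin{proof}
Let $N=\langle\bigcup_{i\le k}D_i(V)\rangle$ and $N'=\{a\in A:D_i(a)\in N\text{ for all }i\le k\}$. By \eqref{eq:Dproduct}, $N'$ is a right ideal, and it contains $V$. Let $a\mathfrak d\subseteq N'$ with $\mathfrak d\in\Phi$. We show $D_i(a)\in N$ by induction on $i\le k$. For $d\in\mathfrak d$,
\[
D_i(a)d=D_i(ad)-\sum_{j<i}D_j(a)D_{i-j}(d)\in N,
\]
so $D_i(a)\mathfrak d\subseteq N$, and $D_i(a)\in N$ because $N$ is closed. Thus $N'$ is closed, and $U\subseteq\langle V\rangle\subseteq N'$.
\end{proof}

The coefficients of $b=\sum_{s\le\nu}a_sY^s$ are recovered from the $D_k(b)$ using only powers of $Y$ on the right. In degree one, $a_1=D_1(b)$ and $a_0=D_0(b)-D_1(b)Y$. In general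
\begin{equation}\label{eq:inversion}
a_l=\sum_{k=l}^{\nu}(-1)^{k-l}\binom klD_k(b)\,Y^{k-l}.
\end{equation}
Indeed, on the right the term $a_sY^{s-l}$ with $s\ge l$ occurs with the integer factor
\[
\sum_{k=l}^s(-1)^{k-l}\binom kl\binom sk=\binom sl\sum_{k=l}^s(-1)^{k-l}\binom{s-l}{k-l},
\]
which is $1$ for $s=l$ and $\binom sl(1-1)^{s-l}=0$ for $s>l$.

\subsection{Exchanging $\mathcal B$ for $\mathcal B'$}
Put
\[
\mathcal E=\bigcup_{k\le\nu}D_k(\mathcal B),\qquad\mathcal Y=\bigcup_{l\le\nu}Y^l\mathcal E .
\]
The elements of $\mathcal E$ have degree at most $\nu$. By (O1), Lemma~\ref{lem:Dk} and \eqref{eq:Dproduct}, $D_k(\mathcal B)\preceq\bigcup_{i\le k}D_i(\mathcal B\mathcal B)\subseteq\operatorname{span}(\mathcal E\mathcal E)$ for $k\le\nu$. So $\mathcal E\preceq\mathcal E\mathcal E$, and Lemma~\ref{lem:powers} applies to $U=\mathcal E$.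

\emph{$\mathcal Y\preceq\mathcal B'\mathcal Y$.} By Lemma~\ref{lem:powers}(a), $\mathcal Y\preceq\bigcup_{k\le\nu}\operatorname{ad}^k(\mathcal E)\mathcal E$. For $b\in\mathcal B$, $x\in\mathcal E$ and $j,k\le\nu$,
\[
\operatorname{ad}^k(D_j(b))\,x=\sum_{l=j}^\nu\binom lj\delta^k(a_l(b))\,Y^{l-j}x\in\operatorname{span}(\mathcal B'\mathcal Y).
\]

\emph{$\mathcal B'\preceq\mathcal Y$.} Let $a=a_l(b)$. By \eqref{eq:inversion} and (P3), $aY^j\preceq\mathcal E$ for all $j\ge0$. By \eqref{eq:ad}, $\delta^i(a)=\operatorname{ad}^i(a)$ is an integer combination of the elements $Y^{i-j}aY^j$, and $Y^{i-j}aY^j\preceq Y^{i-j}\mathcal E\subseteq\mathcal Y$ for $i\le\nu$ by (P2).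

\emph{For $\mathfrak l\in\Phi_\delta$ there is a finite $G'\subseteq\mathfrak l$ with $\mathcal Y\preceq G'\mathcal Y$.} By (O2) for $\mathfrak l[Y]\in\Phi$, we have $\mathcal B\preceq G\mathcal B$ with $G\subseteq\mathfrak l[Y]$ finite. By Lemma~\ref{lem:Dk} and \eqref{eq:Dproduct}, $\mathcal E\preceq G_1\mathcal E$ with $G_1=\bigcup_{i\le\nu}D_i(G)$, a finite subset of $\mathfrak l[Y]$. Apply Lemma~\ref{lem:powers}(c).

Lemma~\ref{lem:exchange} now gives, in $A$,
\begin{equation}\label{eq:Bprime}
\mathcal B'\preceq\mathcal B'\mathcal B',\qquad\mathcal B'\preceq G'\mathcal B'\ \text{ with a finite }G'\subseteq\mathfrak l,\text{ for each }\mathfrak l\in\Phi_\delta .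
\end{equation}

\subsection{Transfer to $P$}

\begin{lemma}\label{lem:transfer0}
Let $Q=0$ and $U,V\subseteq P$. If $U\preceq V$ in $(A,\Phi)$, then $U\preceq V$ in $(P,\Phi_\delta)$.
\end{lemma}

\begin{proof}
Let $N$ be the smallest $\Phi_\delta$-closed right ideal of $P$ containing $V$. By \eqref{eq:product}, $N[Y]=\bigoplus_jNY^j$ is a right ideal of $A$. We show that it is $\Phi$-closed; then $U\subseteq N[Y]\cap P=N$.

Let $a=\sum_{j\le g}a_jY^j$ and $a\mathfrak d\subseteq N[Y]$ with $\mathfrak d\in\Phi$. By Lemma~\ref{lem:prime}(b) we may shrink $\mathfrak d$ and assume that it is an ideal of $\hat S$. Let $r$ be the degree of a nonzero element of $\mathfrak d$, and $L=L_r(\mathfrak d)\in\Phi_\delta$ as in Lemma~\ref{lem:leading}. If $d\in\mathfrak d$ has degree at most $r$ and $c$ is its coefficient of $Y^r$, then the coefficient of $Y^{g+r}$ in $ad\in N[Y]$ is $a_gc$. So $a_gL\subseteq N$, and $a_g\in N$ because $N$ is closed. Then $a_gY^g\in N[Y]$ and $(a-a_gY^g)\mathfrak d\subseteq N[Y]$; induction on $g$ gives $a\in N[Y]$.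
\end{proof}

All sets in \eqref{eq:Bprime} lie in $P$, so $\mathcal B'$ satisfies (O1) and (O2) in the regular pair $(P,\Phi_\delta)$. It satisfies (O0) because a nonzero $b\in\mathcal B$ has a nonzero coefficient. Lemma~\ref{lem:toprime} gives Proposition~\ref{prop:key} for $Q=0$, with $m=1$.

\section{The case $Q\neq0$: matrices}\label{sec:nonzero}

Let $m$ be the least degree of a nonzero element of $Q$; then $m\ge1$ because $Q\cap P=0$. Put
\[
J=L_m(Q)\in\Phi_\delta,\qquad M=\sum_{j<m}Py^j .
\]
By Lemma~\ref{lem:stable}(b), $J^k\in\Phi_\delta$ for all $k\ge1$. By the minimality of $m$, each element of $M$ has unique coefficients in $P$. If $P$ were a field and $\delta=0$, then $A=M$ would be a vector space with basis $1,y,\dots,y^{m-1}$, and multiplication on it would embed $A$ into $M_m(P)$. In general the relations in $Q$ are not monic: we only know $Jy^m\subseteq M$. So only a subring of $A$ embeds into $M_m(P)$, but every element of $A$ can be multiplied into this subring by a power of $J$.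

\subsection{The matrix representation}
We first show that
\begin{equation}\label{eq:Jky}
J^ky^j\subseteq M\qquad(k\ge1,\ 0\le j\le m-1+k).
\end{equation}
This holds trivially for $j<m$, and for $k=1$, $j=m$ it is the definition of $J$. For $k\ge2$ and $j\ge m$, the set $J^ky^j$ is spanned by
\[
J^{k-1}(Jy^m)y^{j-m}\subseteq J^{k-1}My^{j-m}\subseteq\sum_{i<m}J^{k-1}y^{i+j-m},
\]
where the exponents are at most $j-1\le m-1+(k-1)$; use induction on $k$.

Let
\[
\Omega=\{a\in A:y^ia\in M\text{ for }0\le i<m\}\subseteq M .
\]
For $w\in\Omega$ write $y^iw=\sum_{j<m}E_{ij}(w)y^j$ for $0\le i<m$. This defines a matrix $E(w)\in M_m(P)$ with rows and columns indexed by $0,\dots,m-1$, and $E$ is additive. For $w,w'\in\Omega$,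
\[
y^iww'=\sum_{j<m}E_{ij}(w)\,y^jw'=\sum_{k<m}\Bigl(\sum_{j<m}E_{ij}(w)E_{jk}(w')\Bigr)y^k\in M .
\]
So $\Omega$ is a subring and $E:\Omega\to M_m(P)$ is a ring homomorphism. It is injective, because row $0$ of $E(w)$ lists the coefficients of $w$. By \eqref{eq:setup}, $P\subseteq\Omega$ and $E(p)$ is lower triangular:
\begin{equation}\label{eq:Ep}
E_{ij}(p)=\binom ij\delta^{i-j}(p)\quad(j\le i),\qquad E_{ij}(p)=0\quad(j>i).
\end{equation}

\begin{example}
If $m=1$, then $\Omega=M=P$ and $E$ is the identity; this is the situation of Section~\ref{sub:series}, where $J=u^2k[[u]]$. For a case with $m=2$, let $P=uk[[u]]$, $\delta=0$, $u=v^2$, and map $Y$ to $y=v^{-1}\in k((v))$. A relation $a+bv^{-1}=0$ with $a,b\in P$ is trivial by parity, while $u^2Y^2-u\in Q$; so $m=2$. From $y(a+by)=bu^{-1}+ay$ we get $\Omega=\{a+by:a\in P,\ b\in u^2k[[u]]\}$ and $E(a+by)=\left(\begin{smallmatrix}a&b\\ bu^{-1}&a\end{smallmatrix}\right)$.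
\end{example}

Let $a=\sum_{l\le g}p_ly^l\in A$. Moving powers of $y$ to the right by \eqref{eq:setup}, and using that $J^k$ is a stable ideal, we get for $i\ge0$
\begin{equation}\label{eq:move}
y^iaJ^k\subseteq\sum_{j\le g+i}J^ky^{j},\qquad y^iJ^ky^l\subseteq\sum_{j\le l+i}J^ky^{j}.
\end{equation}
With $i\le m-1$, \eqref{eq:Jky} gives
\begin{equation}\label{eq:Omega}
aJ^k\subseteq\Omega\ \text{ for }k\ge\max(g,1),\qquad J^ky^l\subseteq\Omega\ \text{ for }k\ge\max(l,1).
\end{equation}

\subsection{Ideals of $A$ meet $P$}
To compare $\Phi$-closure in $A$ with a closure defined by $\Phi_\delta$, we need that each member of $\Phi$ contains a member of $\Phi_\delta$. For a field $P=k$ and $\delta=0$ this is the fact that a prime proper quotient of $k[Y]$ is a field: a nonzero ideal $\mathfrak d$ of $A=k[Y]/(f)$ has preimage $(\rho)$ with $\rho$ monic, $\deg\rho<\deg f$ and $f=h\rho$; if $\deg\rho\ge1$, then $\bar h,\bar\rho\neq0$ and $\bar h\bar\rho=0$. The proof below imitates this, with a bimodule map $\psi$ in place of multiplication by $\rho$. Both hypotheses are needed: the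 ideal generated by $y$ meets $k$ in $0$ in $k[Y]$, where $Q=0$, and in $k[Y]/(Y^2)$, which is not prime.

\begin{lemma}\label{lem:meet}
Let $Q\ne0$. Every nonzero ideal $\mathfrak d$ of $A$ contains a member of $\Phi_\delta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:prime}(b) we may assume that $\mathfrak d$ is an ideal of $\hat A$. Then $\mathfrak d\cap P$ is an ideal of $P$, stable because $\delta(p)=yp-py$. Suppose that $\mathfrak d\cap P=0$. The preimage $\mathfrak q=\pi^{-1}(\mathfrak d)\supseteq Q$ is an ideal of $\hat S$ contained in $S$, and $\mathfrak q\cap P=0$.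

\emph{Elements of least degree.} Take $0\ne d\in\mathfrak d$. For large $k$ we have $dJ^k\subseteq\Omega\subseteq M$ by \eqref{eq:Omega}, and $dJ^k\ne0$ by Lemma~\ref{lem:stable}(c). So $\mathfrak d\cap M\ne0$, and $\mathfrak q$ has a nonzero element of degree less than $m$. Let $r$ be the least degree of a nonzero element of $\mathfrak q$; then $1\le r<m$. Let $K=L_r(\mathfrak q)\in\Phi_\delta$. By the minimality of $r$, for each $c\in K$ there is a unique $\rho_c\in\mathfrak q$ of degree at most $r$ whose coefficient of $Y^r$ is $c$. By uniqueness and the computation in the proof of Lemma~\ref{lem:leading}, $c\mapsto\rho_c$ is additive and, for $p\in P$,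
\[
p\rho_c=\rho_{pc},\qquad\rho_cp=\rho_{cp},\qquad Y\rho_c-\rho_cY=\rho_{\delta(c)} .
\]

\emph{The map $\psi$.} The set $K[Y]=\bigoplus_jKY^j$ is an ideal of $\hat S$ by \eqref{eq:product}. Define the additive map
\[
\psi:K[Y]\to\mathfrak q,\qquad\psi\Bigl(\sum c_jY^j\Bigr)=\sum\rho_{c_j}Y^j .
\]
We claim that $\psi(th)=t\psi(h)$ and $\psi(ht)=\psi(h)t$ for $t\in S$, $h\in K[Y]$. As $S$ is spanned by the products $pY^i$, it suffices to take $h=cY^j$ and $t=p\in P$ or $t=Y$:
\begin{align*}
\psi(pcY^j)&=\rho_{pc}Y^j=p\,\rho_cY^j,\qquad\qquad\psi(cY^jY)=\rho_cY^{j}Y,\\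
\psi(YcY^j)&=\psi(cY^{j+1}+\delta(c)Y^j)=\rho_cY^{j+1}+\rho_{\delta(c)}Y^j=Y\rho_cY^j,\\
\psi(cY^jp)&=\sum_i\binom ji\rho_{c\delta^i(p)}Y^{j-i}=\rho_c\sum_i\binom ji\delta^i(p)Y^{j-i}=\rho_cY^jp .
\end{align*}

\emph{Division.} Each step of a long division by the $\rho_c$ needs a leading coefficient in $K$ and costs one factor $K$. Precisely: \emph{for $s\ge r$, every $g\in\mathfrak q$ of degree at most $s$ with all coefficients in $K^{s-r+1}$ equals $\psi(h)$ for some $h\in K[Y]$ of degree at most $s-r$.} Let $g_s$ be the coefficient of $Y^s$ in $g$. For $s=r$, uniqueness gives $g=\rho_{g_r}=\psi(g_r)$. For $s>r$, write $g_s=\sum c'c''$ with $c'\in K^{s-r}$, $c''\in K$. Then $\rho_{g_s}=\sum c'\rho_{c''}$ has coefficients in $K^{s-r}$. So $g-\psi(g_sY^{s-r})=g-\rho_{g_s}Y^{s-r}$ lies in $\mathfrak q$, has degree at most $s-1$ and has coefficients in $K^{(s-1)-r+1}$. Induction on $s$ proves the statement.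

\emph{The contradiction.} By Lemma~\ref{lem:stable}(b), $K^{m-r+1}J\ne0$. Choose $c\in K^{m-r+1}$ and $c_0\in J$ with $cc_0\ne0$, and $f\in Q$ of degree $m$ with leading coefficient $c_0$. Then $0\neq cf\in Q\subseteq\mathfrak q$ has coefficients in $K^{m-r+1}$, so $cf=\psi(h)$ with $h\ne0$ and $\deg h\le m-r<m$. Hence $h\notin Q$ by the minimality of $m$. Since $\psi$ is a bimodule map, $\mathfrak h=\psi^{-1}(Q)$ and $\psi(K[Y])$ are ideals of $S$. Neither lies in $Q$: the first contains $h$, and the second contains the elements $\rho_c$ with $c\neq0$, of degree $r<m$. But for $h'\in\mathfrak h$ and $g\in K[Y]$,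
\[
h'\psi(g)=\psi(h'g)=\psi(h')g\in Q .
\]
So $A=S/Q$ has two nonzero ideals with product $0$, although it is prime.
\end{proof}

\subsection{Exchanging $\mathcal B$ for a subset of $\Omega$}
Let $\mathcal Y=\bigcup_{l\le\nu}y^l\mathcal B$. By (O1), Lemma~\ref{lem:powers} applies to $U=\mathcal B$. By (O2) for the ideals $\mathfrak l[y]\in\Phi$ and Lemma~\ref{lem:powers}(c),
\begin{equation}\label{eq:YG}
\text{for each }\mathfrak l\in\Phi_\delta\text{ there is a finite }G'\subseteq\mathfrak l\text{ with }\mathcal Y\preceq G'\mathcal Y .
\end{equation}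
By \eqref{eq:Omega}, right multiplication by elements of $J^\nu$ moves $\mathcal B$ into $\Omega$, but arbitrary multipliers could lose information. The right ones come from (O2): by \eqref{eq:YG} for $\mathfrak l=J^\nu$ there is a finite $C\subseteq J^\nu$ with $\mathcal B\subseteq\mathcal Y\preceq C\mathcal Y$. Put
\[
\mathcal Z=\bigcup_{k\le\nu}\operatorname{ad}^k(\mathcal B)\,C .
\]

\emph{$\mathcal Z\subseteq\Omega$.} This is the first part of \eqref{eq:Omega}, as $\operatorname{ad}^k(b)=\sum_{l\le\nu}\delta^k(a_l(b))y^l$ and $\nu\ge1$.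

\emph{$\mathcal Z\preceq\mathcal Y$.} By \eqref{eq:ad}, $\operatorname{ad}^k(b)c$ is an integer combination of the elements $(y^{k-j}b)(y^jc)$, and $(y^{k-j}b)(y^jc)\preceq y^{k-j}b\in\mathcal Y$ by (P3).

\emph{$\mathcal Y\preceq\mathcal Z\mathcal Y$.} By Lemma~\ref{lem:powers}(a), and by (P2) applied to $\mathcal B\preceq C\mathcal Y$,
\[
\mathcal Y\preceq\bigcup_{k\le\nu}\operatorname{ad}^k(\mathcal B)\mathcal B\preceq\bigcup_{k\le\nu}\operatorname{ad}^k(\mathcal B)\,C\mathcal Y=\mathcal Z\mathcal Y .
\]

Lemma~\ref{lem:exchange} and \eqref{eq:YG} give, in $A$,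
\begin{equation}\label{eq:Z}
\mathcal Z\preceq\mathcal Z\mathcal Z,\qquad\mathcal Z\preceq G'\mathcal Z\ \text{ with a finite }G'\subseteq\mathfrak l,\text{ for each }\mathfrak l\in\Phi_\delta ,
\end{equation}
and also $\mathcal B\subseteq\mathcal Y\preceq\mathcal Z$, so that $\mathcal Z\not\subseteq\{0\}$ by regularity.

\subsection{Transfer to $M_m(P)$}
Let $\Phi^\sharp=\{M_m(\mathfrak l):\mathfrak l\in\Phi_\delta\}$, a nonempty set of ideals of $M_m(P)$. For $q\in P$ let $qe_{st}$ be the matrix with entry $q$ in position $(s,t)$ and zeros elsewhere. The pair $(M_m(P),\Phi^\sharp)$ is regular: if $\alpha M_m(\mathfrak l)=0$, then $\alpha\cdot ce_{st}=\sum_i\alpha_{is}c\,e_{it}=0$ for $c\in\mathfrak l$, so $\alpha_{is}\mathfrak l=0$ and $\alpha_{is}=0$ by Lemma~\ref{lem:stable}(c).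

\begin{lemma}\label{lem:transfer1}
Let $Q\neq0$ and $U,V\subseteq\Omega$. If $U\preceq V$ in $(A,\Phi)$, then $E(U)\preceq E(V)$ in $(M_m(P),\Phi^\sharp)$.
\end{lemma}

\begin{proof}
Let $\mathcal N=\langle E(V)\rangle$ in $(M_m(P),\Phi^\sharp)$ and $N_0=\{w\in\Omega:E(w)\in\mathcal N\}$. As $E$ is a homomorphism, $N_0$ is a right ideal of $\Omega$, and $V\subseteq N_0$. The hypothesis concerns right ideals of $A$, so we extend $N_0$ to $A$ by allowing the powers of $J$ as denominators:
\[
N_1=\{a\in A:aJ^k\subseteq N_0\text{ for some }k\ge1\}.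
\]
We show that $N_1$ is a $\Phi$-closed right ideal of $A$ with $N_1\cap\Omega=N_0$. Then $V\subseteq N_1$ gives $U\subseteq\langle V\rangle\cap\Omega\subseteq N_1\cap\Omega=N_0$, which is the claim.

\emph{Step 1: if $w\in\Omega$, $\mathfrak l\in\Phi_\delta$ and $w\mathfrak l\subseteq N_0$, then $w\in N_0$.} We have $E(w)E(\mathfrak l)=E(w\mathfrak l)\subseteq\mathcal N$, so $E(w)W\subseteq\mathcal N$ for $W=\operatorname{span}\bigl(E(\mathfrak l)M_m(P)\bigr)$. By \eqref{eq:Ep}, for $c\in\mathfrak l$ and $q\in P$,
\[
E(c)\cdot qe_{st}=cq\,e_{st}+\sum_{s<i<m}\binom is\delta^{i-s}(c)q\,e_{it},\qquad\delta^{i-s}(c)\in\mathfrak l .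
\]
For $s=m-1$ the sum is empty, so $(\mathfrak lP)e_{m-1,t}\subseteq W$. If $(\mathfrak lP)e_{it}\subseteq W$ for all $i>s$, the formula gives $(\mathfrak lP)e_{st}\subseteq W$. Hence $M_m(\mathfrak lP)\subseteq W$, and $\mathfrak lP\in\Phi_\delta$ by Lemma~\ref{lem:stable}. So $E(w)M_m(\mathfrak lP)\subseteq\mathcal N$, and $E(w)\in\mathcal N$ because $\mathcal N$ is closed.

\emph{Step 2: $N_1\cap\Omega=N_0$.} If $w\in\Omega$ and $wJ^k\subseteq N_0$, apply Step~1 with $\mathfrak l=J^k$. Conversely, $N_0J\subseteq N_0\Omega\subseteq N_0$.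

\emph{Step 3: $N_1$ is a right ideal of $A$.} It is an additive group because $J^{k'}\subseteq J^k$ for $k'\ge k$. Let $aJ^k\subseteq N_0$ and $a'=\sum_{l\le g}p_ly^l\in A$, and put $s=k+\max(g,1)$. By \eqref{eq:move} with $i=0$ and the second part of \eqref{eq:Omega},
\[
a'J^s\subseteq\sum_{l\le g}J^sy^l\subseteq\sum_{l\le g}\operatorname{span}\bigl(J^k\,(J^{s-k}y^l)\bigr)\subseteq\operatorname{span}(J^k\Omega).
\]
Hence $aa'J^s\subseteq\operatorname{span}(aJ^k\Omega)\subseteq\operatorname{span}(N_0\Omega)\subseteq N_0$.

\emph{Step 4: $N_1$ is $\Phi$-closed.} Let $a\mathfrak d\subseteq N_1$ with $\mathfrak d\in\Phi$. Choose $\mathfrak l\in\Phi_\delta$ with $\mathfrak l\subseteq\mathfrak d$ by Lemma~\ref{lem:meet}, and $k\ge1$ with $aJ^k\subseteq\Omega$ by \eqref{eq:Omega}. Let $c\in J^k$. Then $c\mathfrak l\subseteq\mathfrak l\subseteq\mathfrak d$, so $ac\mathfrak l\subseteq N_1$; also $ac\mathfrak l\subseteq\Omega P\subseteq\Omega$. By Step~2, $(ac)\mathfrak l\subseteq N_0$, and by Step~1, $ac\in N_0$. So $aJ^k\subseteq N_0$, that is, $a\in N_1$.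
\end{proof}

All sets in \eqref{eq:Z} lie in the subring $\Omega\supseteq P$. Lemma~\ref{lem:transfer1} gives $E(\mathcal Z)\preceq E(\mathcal Z)E(\mathcal Z)$, which is (O1), and $E(\mathcal Z)\preceq E(G')E(\mathcal Z)$ for each $\mathfrak l\in\Phi_\delta$. Here $E(G')\subseteq M_m(\mathfrak l)$ by \eqref{eq:Ep}, since $\mathfrak l$ is stable; this is (O2). Condition (O0) holds because $E$ is injective. Thus $E(\mathcal Z)$ is an obstruction in the regular pair $(M_m(P),\Phi^\sharp)$, and Lemma~\ref{lem:toprime} gives an obstructed prime image of $M_m(P)$. This completes the proof of Proposition~\ref{prop:key}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:class}.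

\begin{thebibliography}{9}
\bibitem{JS} Steven Jin and Jooyoung Shin, \emph{Iterated Differential Polynomial Rings over Locally Nilpotent Rings}, arXiv:2007.07446 (2020).
\end{thebibliography}
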